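# Slope fields on sets of size $\aleph_1$: why $\mathsf{MA}$ and $\mathsf{PFA}$ do not give Wetzel families

## 1. The slope of two points of $\mathbb C^2$, and a partition principle

Everything in this lecture turns on one function of two points and on one way of cutting sets into countably many pieces. We work in ZFC. For a set $X$ write $X^2\setminus\Delta=\{(x,y)\in X^2:x\neq y\}$. Let $\mathbb P^1=\mathbb C\cup\{\infty\}$ be the Riemann sphere with the chordal metric, that is, Euclidean distance after stereographic projection to the unit sphere. It is a compact metric space.

**Definition 1.1 (slope).** For distinct points $x=(z,w)$ and $y=(z',w')$ of $\mathbb C^2$ let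
$$s(x,y)=[\,w-w':z-z'\,]\in\mathbb P^1 .$$
So $s(x,y)=\frac{w-w'}{z-z'}$ if $z\ne z'$, and $s(x,y)=\infty$ if $z=z'$.

Since $w-w'$ and $z-z'$ are not both $0$, and $(u,v)\mapsto[u:v]$ is continuous from $\mathbb C^2\setminus\{0\}$ to $\mathbb P^1$, the map $s$ is well defined and continuous on $(\mathbb C^2)^2\setminus\Delta$. Also $s(x,y)=s(y,x)$, because $[-u:-v]=[u:v]$.

**Definition 1.2 (the principle $(\dagger)$).** If $X\subseteq\mathbb C^2$, $|X|\le\aleph_1$, and $U_0,\dots,U_{m-1}$ are symmetric open subsets of $X^2\setminus\Delta$ with $\bigcup_lU_l=X^2\setminus\Delta$, then there are $g:X\to\omega$ and $c:\omega\to m$ such that $(x,y)\in U_{c(n)}$ whenever $x\ne y$ and $g(x)=g(y)=n$.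

In words: each pair of points carries at least one of finitely many colors, each color is an open condition, and $X$ splits into countably many pieces each of which is homogeneous for one color. This is an instance of the Open Coloring Axiom of Abraham–Rubin–Shelah (*On the consistency of some partition theorems for continuous colorings, and the structure of $\aleph_1$-dense real order types*, Ann. Pure Appl. Logic 29 (1985)). If $X$ is countable, there is nothing to do: use singletons as pieces.

The colorings we care about come from slopes: cover $\mathbb P^1$ by open sets $V_0,\dots,V_{m-1}$ and put $U_l=\{(x,y)\in X^2\setminus\Delta:s(x,y)\in V_l\}$. Homogeneity then says that all slopes inside a piece lie in one small region $V_l$.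

**Example 1.3.** If $X\subseteq\{z_0\}\times\mathbb C$, all slopes are $\infty$; if $X\subseteq\mathbb C\times\{0\}$, all slopes are $0$. In both cases one piece suffices. If $X\subseteq\{(z,z^2):z\in\mathbb C\}$, then $s((z,z^2),(z',z'^2))=z+z'$. Each $z_0$ has a ball $B$ around it with $B+B$ contained in some $V_l$ (choose $V_l\ni 2z_0$). Countably many such balls cover $\mathbb C$, and after making them disjoint we obtain $g$ and $c$. In each example $(\dagger)$ holds for a visible reason: $X$ lies on one smooth curve. The principle asserts the same for arbitrary $X$ of size $\aleph_1$.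

**Example 1.4 ($\mathsf{CH}$ refutes $(\dagger)$).** Assume $\mathsf{CH}$ and enumerate the closed nowhere dense subsets of $\mathbb R^2$ as $\langle F_\gamma:\gamma<\omega_1\rangle$. By the Baire category theorem we can choose recursively $(t_\gamma,u_\gamma)\in\mathbb R^2$ outside $\bigcup_{\delta<\gamma}F_\delta$ and outside the lines $t=t_\delta$, $u=u_\delta$ for $\delta<\gamma$. Let $L=\{(t_\gamma,u_\gamma):\gamma<\omega_1\}$. Every closed nowhere dense set contains only countably many points of $L$, and distinct points of $L$ differ in both coordinates. So slopes between points of $L\subseteq\mathbb R^2\subseteq\mathbb C^2$ are nonzero reals. Let $U_0$ be the set of pairs of positive slope and $U_1$ the set of pairs of negative slope. If $(\dagger)$ held, some uncountable $H\subseteq L$ would have all slopes of one sign, say positive. Its closure in $\mathbb R^2$ then satisfies $(t-t')(u-u')\ge0$ for all pairs of its points. Hence it contains no disc, since a disc contains points $(t,u)$ and $(t+\varepsilon,u-\varepsilon)$. So the closure of $H$ is nowhere dense and contains uncountably many points of $L$, a contradiction. Negative slopes are treated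 in the same way. Thus $(\dagger)$ is not a theorem of ZFC. We shall have to force it, and this set $L$ will return as a warning.

## 2. Wetzel families, $\mathsf{MA}$ and $\mathsf{PFA}$

Here is what the slopes are for. For a family $\mathcal F$ of entire functions write $\mathcal F(z)=\{f(z):f\in\mathcal F\}$.

**Definition 2.1.** A *Wetzel family* is a family $\mathcal F$ of entire functions with $|\mathcal F(z)|<|\mathcal F|$ for every $z\in\mathbb C$.

For instance, the family of all constant functions is not Wetzel, since it takes $2^{\aleph_0}=|\mathcal F|$ values at every point. Section 3 builds a Wetzel family under $\mathsf{CH}$. We ask what happens without $\mathsf{CH}$, under forcing axioms. Recall: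

* $\mathsf{MA}_\kappa$: for every nonempty ccc poset $Q$ and every family of at most $\kappa$ dense subsets of $Q$ there is a filter on $Q$ meeting all of them. $\mathsf{MA}$ is $\mathsf{MA}_\kappa$ for all $\kappa<2^{\aleph_0}$. Since $\mathsf{CH}$ implies $\mathsf{MA}$, in our question $\mathsf{MA}$ is read as $\mathsf{MA}+\neg\mathsf{CH}$.
* A poset $P$ is *proper* if for all large regular $\theta$, every countable $M\prec H(\theta)$ with $P\in M$ and every $p\in P\cap M$, there is $q\le p$ such that $D\cap M$ is predense below $q$ for every dense $D\subseteq P$ with $D\in M$. Textbook facts: $\sigma$-closed posets and ccc posets are proper, and a two-step iteration of proper posets is proper.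
* $\mathsf{PFA}$: for every nonempty proper poset and every family of at most $\aleph_1$ dense subsets there is a filter meeting all of them.

Schilhan and Weinert, *Wetzel families and the continuum*, arXiv:2310.19473 (2023), is the source of the problem. The positive results quoted there are as follows. The existence of a Wetzel family is consistent with ZFC $+\,2^{\aleph_0}=\kappa$ for every possible value $\kappa$ of the continuum and, when $\kappa$ is regular, also with ZFC $+\,\mathsf{MA}+2^{\aleph_0}=\kappa$; all of this is relative to Con(ZFC). The question is whether a Wetzel family is *provable* from (a) ZFC $+\,\mathsf{MA}+\neg\mathsf{CH}$, (b) ZFC $+\,\mathsf{PFA}$, (c) ZFC $+\,\mathsf{MA}+2^{\aleph_0}=\aleph_2$.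

**Answer.** None of the three theories proves that a Wetzel family exists.

* For (b): $\mathsf{PFA}$ proves that there is *no* Wetzel family. So if $\mathsf{PFA}$ is consistent, it does not prove that one exists.
* For (a) and (c): if ZFC is consistent, so is ZFC $+\,\mathsf{MA}+2^{\aleph_0}=\aleph_2\,+$ "there is no Wetzel family".

Together with the quoted positive results, the existence of a Wetzel family is independent of $\mathsf{MA}+2^{\aleph_0}=\aleph_2$. The answer follows from four statements.

**Theorem A.** Assume $(\dagger)$. If $\mathcal F$ is a family of entire functions and $|\mathcal F|>\aleph_1$, then $\{z:|\mathcal F(z)|\le\aleph_1\}$ is countable.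

**Corollary B.** $(\dagger)+2^{\aleph_0}=\aleph_2$ implies that there is no Wetzel family.

**Theorem C.** $\mathsf{PFA}$ implies $(\dagger)$.

**Theorem D.** Con(ZFC) implies Con(ZFC $+\,\mathsf{MA}+2^{\aleph_0}=\aleph_2+(\dagger)$).

That $(\dagger)$ follows from $\mathsf{PFA}$ and is consistent with $\mathsf{MA}$ is essentially known; we give full proofs.

## 3. The size of a Wetzel family, and a construction under $\mathsf{CH}$

First, small families are never Wetzel.

**Lemma 3.1.** Every Wetzel family has size exactly $2^{\aleph_0}$.

*Proof.* There are $2^{\aleph_0}$ entire functions, so $|\mathcal F|\le2^{\aleph_0}$. Suppose $|\mathcal F|<2^{\aleph_0}$. Two distinct entire functions agree only on a countable set, so the set of $z$ at which some two distinct members of $\mathcal F$ agree has size at most $|\mathcal F|^2\cdot\aleph_0<2^{\aleph_0}$. Choose $z$ outside it. Then $|\mathcal F(z)|=|\mathcal F|$, so $\mathcal F$ is not Wetzel. $\square$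

Next we need freedom in prescribing values at countably many points.

**Lemma 3.2 (Erdős-type interpolation).** If $z_0,z_1,\dots$ are distinct points of $\mathbb C$ and $D_n\subseteq\mathbb C$ are dense, there are $2^{\aleph_0}$ entire functions $f$ with $f(z_n)\in D_n$ for all $n$.

*Proof.* We look for $f(z)=\sum_n\lambda_n\prod_{i<n}(z-z_i)$ with $|\lambda_n|\prod_{i<n}(n+|z_i|)\le2^{-n}$. If $|z|\le R\le n$, the $n$-th term has absolute value at most $|\lambda_n|\prod_{i<n}(R+|z_i|)\le2^{-n}$. So the series converges locally uniformly and $f$ is entire. At $z_n$ all terms of index larger than $n$ vanish, so $f(z_n)$ depends only on $\lambda_0,\dots,\lambda_n$, and the coefficient $\prod_{i<n}(z_n-z_i)$ of $\lambda_n$ is nonzero. Given $\lambda_0,\dots,\lambda_{n-1}$, the admissible $\lambda_n$ fill a disc of positive radius. Hence the possible values $f(z_n)$ fill a disc of positive radius, and this disc contains at least two points of $D_n$. So there are at least two choices of $\lambda_n$ at each step, which gives $2^{\aleph_0}$ sequences. Different sequences give different functions: at the first index $n$ of difference the values at $z_n$ differ.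 $\square$

**Proposition 3.3.** Let $Z=\{z_\xi:\xi<\omega_1\}\subseteq\mathbb C$ be listed without repetition. There is a family $\mathcal F=\{f_\alpha:\alpha<\omega_1\}$ of $\aleph_1$ entire functions with $\mathcal F(z)$ countable for every $z\in Z$.

*Proof.* Recursively choose $f_\alpha\notin\{f_\beta:\beta<\alpha\}$ such that for all $\xi<\alpha$
$$f_\alpha(z_\xi)\in D_\xi:=\mathbb Q(i)\cup\{f_\beta(z_\xi):\beta\le\xi\}.$$
The set $D_\xi$ with $\xi<\alpha$ is already defined at stage $\alpha$, and it is countable and dense. Lemma 3.2, applied to an enumeration of $\{z_\xi:\xi<\alpha\}$ in order type $\omega$ (if $\alpha$ is finite, add auxiliary points with $D=\mathbb C$), gives $2^{\aleph_0}$ candidates, of which only countably many are forbidden. Now $\mathcal F(z_\xi)\subseteq D_\xi$: for $\alpha>\xi$ by the choice of $f_\alpha$, for $\alpha\le\xi$ by the definition of $D_\xi$. $\square$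

Under $\mathsf{CH}$ we may take $Z=\mathbb C$, and then $\mathcal F$ is a Wetzel family: $|\mathcal F|=\aleph_1$ and every $\mathcal F(z)$ is countable.

## 4. Why counting values at countably many points is not enough

Suppose $2^{\aleph_0}=\aleph_2$ and we want to refute a Wetzel family $\mathcal F$. By Lemma 3.1, $|\mathcal F|=\aleph_2$ and $|\mathcal F(z)|\le\aleph_1$ for every $z$. The natural attempt is to count. Take distinct points $z_n$ converging to some point of $\mathbb C$. By the identity theorem, $f$ is determined by the sequence $(f(z_n))_n\in\prod_n\mathcal F(z_n)$. So $|\mathcal F|\le\aleph_1^{\aleph_0}$.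

Here it stops: $\aleph_1^{\aleph_0}=2^{\aleph_0}=\aleph_2$, and there is no contradiction. No refinement that looks at only countably many points can work, since Lemma 3.2 with $D_n=\mathbb Q(i)$ gives, in ZFC, $2^{\aleph_0}$ functions taking only countably many values at each $z_n$.

What would suffice is to recover $f$ from *one* pair $(z,f(z))$, because there are only $\aleph_1$ such pairs with $z$ in a set $Z$ of size $\aleph_1$. An entire function is determined by all its derivatives at one point. So we would like $f'(z)$ to be a function of $(z,f(z))$ alone, then $f''(z)$ to be a function of $(z,f'(z))$, and so on: every member of $\mathcal F$ should solve the same differential equations. This is absurd for all $z$, since different functions through one point may have different slopes there. But we can afford to lose countably many $z$ for each $f$, and this is exactly what $(\dagger)$ provides.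

## 5. A slope field on $X$, and the proof of Theorem A

**Lemma 5.1.** Assume $(\dagger)$. Let $X\subseteq\mathbb C^2$ with $|X|\le\aleph_1$. There is $\sigma:X\to\mathbb C$ such that for every entire $g$ the set
$$\{z:(z,g(z))\in X,\ g'(z)\ne\sigma(z,g(z))\}$$
is countable.

If $X$ is contained in the graph of $z^2$, then $\sigma(z,z^2)=2z$ works: the graph of any other entire function meets $X$ in countably many points. If $X$ is contained in the union of the graphs of $0$ and $z$ and contains $(0,0)$, then $\sigma(0,0)$ cannot equal both slopes $0$ and $1$; so exceptional points have to be allowed.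

*Proof.*

**Step 1: define $\sigma$ by shrinking regions of slopes.** The purpose is to attach to each $x\in X$ at most one candidate slope. For each $k<\omega$ cover $\mathbb P^1$ by finitely many open sets $V^k_0,\dots,V^k_{m_k-1}$ of chordal diameter less than $2^{-k}$; this is possible by compactness. The sets
$$U^k_l=\{(x,y)\in X^2\setminus\Delta:s(x,y)\in V^k_l\}$$
are open, symmetric and cover $X^2\setminus\Delta$. By $(\dagger)$, $X$ is a disjoint union of pieces $X_{k,n}$ ($n<\omega$), and there are indices $l(k,n)$ such that $s(x,y)\in V^k_{l(k,n)}$ for all distinct $x,y\in X_{k,n}$. For $x\in X$ let $n_k(x)$ be the $n$ with $x\in X_{k,n}$. The set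
$$\bigcap_k\overline{V^k_{l(k,n_k(x))}}$$
has at most one point, since the diameters tend to $0$. Let $\sigma(x)$ be this point if it exists and lies in $\mathbb C$, and let $\sigma(x)=0$ otherwise.

**Step 2: compare $\sigma$ with the derivative of $g$.** The purpose is to show that $g'(z)$ is that point for all but countably many relevant $z$. Let $g$ be entire and $\Gamma=X\cap\mathrm{graph}(g)$. For each $k,n$ the set of isolated points of the subspace $\Gamma\cap X_{k,n}$ is countable, because $\mathbb C^2$ has a countable base. There are countably many pairs $(k,n)$. So, apart from countably many exceptions, a point $x=(z,g(z))\in\Gamma$ is for every $k$ a non-isolated point of $\Gamma\cap X_{k,n_k(x)}$. Fix such an $x$ and fix $k$. There are $x_i=(z_i,g(z_i))\in\Gamma\cap X_{k,n_k(x)}$ with $x_i\ne x$ and $x_i\to x$. Since all these points lie on one graph, $z_i\ne z$; also $z_i\to z$. Hence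
$$s(x,x_i)=\frac{g(z)-g(z_i)}{z-z_i}\longrightarrow g'(z),$$
and each $s(x,x_i)$ lies in $V^k_{l(k,n_k(x))}$ because $x$ and $x_i$ are in the same piece. So $g'(z)\in\overline{V^k_{l(k,n_k(x))}}$. This holds for every $k$, so $g'(z)$ is the unique point of the intersection. It lies in $\mathbb C$, so $g'(z)=\sigma(x)$. Only countably many $x\in\Gamma$ were excluded, and $\Gamma$ is a graph, so only countably many $z$ are excluded. $\square$

*Proof of Theorem A.* Suppose $\{z:|\mathcal F(z)|\le\aleph_1\}$ is uncountable, and let $Z$ be a subset of it with $|Z|=\aleph_1$. We show $|\mathcal F|\le\aleph_1$.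

**Step 1: a sequence of slope fields that does not depend on $f$.** The purpose is to fix, once and for all, the equations that members of $\mathcal F$ are to satisfy. Let $X_0=\{(z,f(z)):z\in Z,\ f\in\mathcal F\}$. Then $|X_0|\le\aleph_1\cdot\aleph_1=\aleph_1$. Given $X_j$ with $|X_j|\le\aleph_1$, let $\sigma_j:X_j\to\mathbb C$ be as in Lemma 5.1 for $X_j$, and put
$$X_{j+1}=\{(z,\sigma_j(z,w)):(z,w)\in X_j\}.$$
Again $|X_{j+1}|\le\aleph_1$.

**Step 2: each $f$ satisfies all the equations off a countable set.** Fix $f\in\mathcal F$. We find countable sets $M_0\subseteq M_1\subseteq\dots\subseteq Z$ such that for every $z\in Z\setminus M_j$ we have $(z,f^{(j)}(z))\in X_j$ and, if $j\ge1$, $f^{(j)}(z)=\sigma_{j-1}(z,f^{(j-1)}(z))$. Let $M_0=\emptyset$; this works by the definition of $X_0$. Given $M_j$, apply Lemma 5.1 to $X_j$ and the entire function $g=f^{(j)}$, and let $M_{j+1}$ be $M_j$ together with the countable set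
$$\{z\in Z:(z,f^{(j)}(z))\in X_j,\ f^{(j+1)}(z)\ne\sigma_j(z,f^{(j)}(z))\}.$$
If $z\in Z\setminus M_{j+1}$, then $(z,f^{(j)}(z))\in X_j$, because $z\notin M_j$, and so $f^{(j+1)}(z)=\sigma_j(z,f^{(j)}(z))$. Hence $(z,f^{(j+1)}(z))\in X_{j+1}$.

**Step 3: recover $f$ from one value.** The purpose is to inject $\mathcal F$ into $X_0$. As $Z$ is uncountable, choose $z_f\in Z\setminus\bigcup_jM_j$. Then
$$f^{(j+1)}(z_f)=\sigma_j(z_f,f^{(j)}(z_f))\qquad\text{for all }j<\omega .$$
Starting from the pair $(z_f,f(z_f))$, this recursion computes all derivatives of $f$ at $z_f$, hence its Taylor series there, hence $f$. So if $(z_f,f(z_f))=(z_h,h(z_h))$, then $f=h$. The map $f\mapsto(z_f,f(z_f))$ is therefore injective into $X_0$, and $|\mathcal F|\le\aleph_1$. $\square$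

*Proof of Corollary B.* Let $\mathcal F$ be a Wetzel family. By Lemma 3.1, $|\mathcal F|=2^{\aleph_0}=\aleph_2$. So $|\mathcal F(z)|<\aleph_2$, that is, $|\mathcal F(z)|\le\aleph_1$, for every $z\in\mathbb C$. Since $\mathbb C$ is uncountable, this contradicts Theorem A. $\square$

The analysis is finished. What remains is to obtain $(\dagger)$, and the heart of that is a ccc poset which exists under $\mathsf{CH}$.

## 6. Finite homogeneous approximations and their antichains

Let $|X|=\aleph_1$ and let $U_0,\dots,U_{m-1}$ be as in $(\dagger)$. We want to add the partition by finite approximations. The most direct poset consists of all finite partial functions $p:X\to\omega$ such that each fiber $p^{-1}(n)$ is homogeneous for some color. It need not be ccc.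

**Example 6.1.** Let $T\subseteq\mathbb C$ with $|T|=\aleph_1$ and $X=T\times\{0,1\}$. Let $U_0$ be the set of pairs with $|s|>1$ (including $s=\infty$), and $U_1$ the set of pairs with $|s|<2$. For $z\in T$ let $p_z$ send both $(z,0)$ and $(z,1)$ to $0$. The slope of this pair is $\infty$, so the pair is in $U_0$ and not in $U_1$, and $p_z$ is a condition. If $z\ne z'$, the pair $(z,0),(z',0)$ has slope $0$, so it is in $U_1$ and not in $U_0$. A fiber containing all these points is homogeneous for no color. So the $p_z$ are pairwise incompatible.

The finite approximation here committed itself to color $0$, which the points cannot sustain. So we fix in advance, for each point $x$, the color $\ell(x)$ of the piece that $x$ may join. In Example 6.1, for instance, $\ell(x)=1$ is a sensible choice. In general the choice has to be made with care, and elementary submodels tell us how.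

**The chain of models.** Assume $\mathsf{CH}$ from here to the end of Section 7. Fix a countable base $\mathcal B$ of the space $X$; *basic open* in $X^n$ means a product of members of $\mathcal B$. Since $X^2\setminus\Delta$ is open in $X^2$, each $U_l$ is open in $X^2$. Let $\theta$ be a large regular cardinal and $\langle N_\alpha:\alpha<\omega_1\rangle$ an increasing continuous chain of countable elementary submodels of $H(\theta)$ with $\alpha\in N_{\alpha+1}$. Let $N_0$ contain $X$, $\mathcal B$, $(U_l)_l$, an enumeration of $X$ in type $\omega_1$, and a sequence giving for each $n$ an enumeration in type $\omega_1$ of all countable subsets of $X^n$. The last item exists by $\mathsf{CH}$, since $\aleph_1^{\aleph_0}=\aleph_1$. Because $\omega_1\subseteq\bigcup_\alpha N_\alpha$, every point of $X$ and every countable subset of every $X^n$ belongs to some $N_\alpha$. Also $\mathcal B\subseteq N_0$, as $\mathcal B$ is countable and $\mathcal B\in N_0$.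

Let $X'=X\setminus N_0$. By continuity of the chain, each $x\in X'$ has a unique *rank* $\mathrm{rk}(x)=\alpha$ with $x\in N_{\alpha+1}\setminus N_\alpha$. Let $E_\alpha=\{x\in X':\mathrm{rk}(x)=\alpha\}$, a countable set.

**Claim 6.2.** Let $n\geq 1$, let $a=(a_0,\dots,a_{n-1})$ be a tuple from $E_\alpha$, and let $A\in N_\alpha$, $A\subseteq X^n$, $a\in A$. Then there is $b\in A$ with $b_t\ne a_t$ for all $t<n$.

*Proof.* If not, every $b\in A$ agrees with $a$ in some coordinate. So "$\exists e\in X^n\ \forall b\in A\ \exists t<n\ \ b_t=e_t$" is true, with witness $e=a$. Its parameters are in $N_\alpha$, so by elementarity there is a witness $e\in N_\alpha$. Apply it to $b=a\in A$: for some $t$, $a_t=e_t\in N_\alpha$. This contradicts $a_t\in E_\alpha$. $\square$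

**Definition 6.3.** Let $a$ be an injective $n$-tuple from $E_\alpha$. An assignment $\ell\in m^n$ is *good for $a$* if for every closed $A\subseteq X^n$ with $A\in N_\alpha$ and $a\in A$ there is $b\in A$ with $(a_t,b_t)\in U_{\ell(t)}$ for all $t<n$.

For example, let $X\subseteq\mathbb C\times\{0\}$, let $U_0$ be given by $|s|<2$ and $U_1$ by $|s|>1$. All slopes are $0$, so $U_0=X^2\setminus\Delta$ and $U_1=\emptyset$. The constant assignment $0$ is good for every $a$, by Claim 6.2. An assignment taking the value $1$ anywhere is not good, as one sees from $A=X^n$.

**Claim 6.4.** For every injective tuple $a$ from $E_\alpha$ some $\ell\in m^n$ is good.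

*Proof.* For $n=0$ the empty assignment is good. Let $n\ge1$. If no $\ell$ is good, choose for each $\ell\in m^n$ a closed $A_\ell\in N_\alpha$ with $a\in A_\ell$ witnessing this. Let $A=\bigcap_\ell A_\ell$. This is a finite intersection, so $A\in N_\alpha$, and $a\in A$. By Claim 6.2 there is $b\in A$ with $b_t\ne a_t$ for all $t$. Since the $U_l$ cover $X^2\setminus\Delta$, choose $\ell(t)$ with $(a_t,b_t)\in U_{\ell(t)}$ for each $t$. For this $\ell$ we have $b\in A_\ell$, which contradicts the choice of $A_\ell$. $\square$

One might now choose for each single point $x$ a color good for the $1$-tuple $(x)$. That is not enough.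

**Example 6.5 (single points are not enough).** Take $L=\{(t_\gamma,u_\gamma):\gamma<\omega_1\}$ and $\langle F_\gamma:\gamma<\omega_1\rangle$ from Example 1.4. For each $\gamma$ put $a_0^\gamma=(t_\gamma,u_\gamma)$ and $a_1^\gamma=(t_\gamma+i,-u_\gamma)$. Let $X^0=\{a_0^\gamma:\gamma<\omega_1\}$, $X^1=\{a_1^\gamma:\gamma<\omega_1\}$ and $X=X^0\cup X^1$. Inside $X^0$ and inside $X^1$ slopes are nonzero reals. Let $U_0$ consist of the pairs with positive slope inside one half, $U_1$ of the pairs with negative slope inside one half, and put all pairs between $X^0$ and $X^1$ in both. These sets are open and symmetric, and they cover. Let $N_0$ contain the sequences of the points and of the $F_\gamma$. The points $a_0^\gamma,a_1^\gamma$ are definable from each other, so they have the same rank $\alpha$ (when they are in $X'$).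

*Both colors are good for the $1$-tuple $(a_0^\gamma)$.* Let $A\in N_\alpha$ be closed in $X$ with $a_0^\gamma\in A$, and let $D$ be the closure of $A\cap X^0$ in $\mathbb R^2$. The boundary of $D$ is closed, nowhere dense and in $N_\alpha$, so it is $F_\delta$ for some $\delta\in N_\alpha$. Since $\gamma\notin N_\alpha$ and $N_\alpha\cap\omega_1$ is an ordinal, $\delta<\gamma$, so $(t_\gamma,u_\gamma)\notin F_\delta$. Hence $(t_\gamma,u_\gamma)$ is an interior point of $D$, and $A\cap X^0$ is dense near it. So $A$ contains points joined to $a_0^\gamma$ by positive slope and points joined to it by negative slope. The same argument, with the identification $(t+i,-u)\leftrightarrow(t,u)$, applies to $(a^\gamma_1)$.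

*The constant choice $\ell=0$ nevertheless gives an uncountable antichain.* Suppose a poset has as conditions finite functions whose fibers are homogeneous in color $0$. Let $p_\gamma$ send $a_0^\gamma$ to $0$ and $a_1^\gamma$ to $1$. If $\gamma\ne\gamma'$ and $s(a_0^\gamma,a_0^{\gamma'})=r$, then $s(a_1^\gamma,a_1^{\gamma'})=-r$. The two numbers are not both positive, so $p_\gamma,p_{\gamma'}$ are incompatible.

The two points $a_0^\gamma,a_1^\gamma$ of the same rank are correlated. The closed set $\{(a_0^\delta,a_1^\delta):\delta<\omega_1\}$ in $N_\alpha$ sees this, and because of it $(0,0)$ is not good for the *pair* $(a_0^\gamma,a_1^\gamma)$. So colors must be chosen jointly for all points of one rank.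

**Claim 6.6.** For each $\alpha$ there is $\ell_\alpha:E_\alpha\to m$ such that for every injective tuple $(a_0,\dots,a_{n-1})$ from $E_\alpha$ the assignment $t\mapsto\ell_\alpha(a_t)$ is good for it.

*Proof.* Goodness passes to subtuples. Indeed, let $\ell$ be good for $a$, let $I\subseteq n$, and let $A'\in N_\alpha$ be closed in $X^I$ with $a{\restriction}I\in A'$. Then $A=\{b\in X^n:b{\restriction}I\in A'\}$ is closed, in $N_\alpha$, and contains $a$. The $b\in A$ provided by goodness restricts to $b{\restriction}I\in A'$ as required. Goodness is also invariant under permuting the coordinates of $a$ and $\ell$ simultaneously, since finite permutations are in $N_\alpha$.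

Enumerate $E_\alpha=\{e_0,e_1,\dots\}$ without repetition. The assignments good for the initial segments $(e_0,\dots,e_{n-1})$ form a tree under extension, because goodness passes to initial segments. The tree is finitely branching, and by Claim 6.4 it has nodes on every level. By König's lemma it has an infinite branch (if $E_\alpha$ is finite, take a node on the last level). The branch is a function $\ell_\alpha:E_\alpha\to m$. Every injective tuple from $E_\alpha$ is, up to a permutation, a subtuple of an initial segment, so $\ell_\alpha$ is good for it. $\square$

Let $\ell=\bigcup_\alpha\ell_\alpha:X'\to m$.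

## 7. The ccc poset

**Proposition 7.1.** Assume $\mathsf{CH}$. Let $X\subseteq\mathbb C^2$ with $|X|=\aleph_1$, and let $U_0,\dots,U_{m-1}$ be as in $(\dagger)$. There is a ccc poset $Q$ with $|Q|\le\aleph_1$ forcing the existence of $g,c$ as in $(\dagger)$ for $X,(U_l)$.

*Proof.* Keep the notation of Section 6. Let $Q$ be the set of finite partial functions $p:X'\to\omega$ such that for $x\ne y$ in $\mathrm{dom}\,p$
$$p(x)=p(y)\ \Longrightarrow\ \ell(x)=\ell(y)\ \text{ and }\ (x,y)\in U_{\ell(x)},$$
ordered by $\supseteq$. Clearly $|Q|\le\aleph_1$.

**Step 1: $Q$ adds $g$ and $c$.** For $x\in X'$ the set $\{p:x\in\mathrm{dom}\,p\}$ is dense: give $x$ a value not yet used. So the union of the generic filter is a total function $g':X'\to\omega$. If $x\ne y$ and $g'(x)=g'(y)$, both points are in the domain of one condition, so $\ell(x)=\ell(y)$ and $(x,y)\in U_{\ell(x)}$. Enumerate $X\cap N_0$ without repetition as $\{x_k\}$ (a countable set), and put $g(x)=2g'(x)$ for $x\in X'$ and $g(x_k)=2k+1$. Let $c(2n)=\ell(x)$ for any $x$ with $g'(x)=n$, and let $c$ be $0$ elsewhere. Then $g,c$ are as required.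

**Step 2: thin out a family of conditions.** The purpose of Steps 2–5 is the ccc. Let $p_\xi\in Q$ for $\xi<\omega_1$; we find two compatible ones. By the $\Delta$-system lemma, after thinning, the domains form a $\Delta$-system with root $r$, $p_\xi{\restriction}r$ is constant, and $\mathrm{dom}\,p_\xi\setminus r=\{a_0^\xi,\dots,a_{n-1}^\xi\}$ is listed injectively in order of nondecreasing rank, with $n$ independent of $\xi$. If $n=0$, all $p_\xi$ are equal and we are done; let $n\ge1$. After further thinning, $k_i=p_\xi(a_i^\xi)$ and $l_i=\ell(a_i^\xi)$ do not depend on $\xi$. If $i\ne j$ and $k_i=k_j$, then $l_i=l_j$ and $(a_i^\xi,a_j^\xi)\in U_{l_i}$, because $p_\xi\in Q$. Since the $U_l$ are open in $X^2$, for each $\xi$ there are members of $\mathcal B$ around the points $a^\xi_0,\dots,a^\xi_{n-1}$ whose products for these finitely many pairs $(i,j)$ lie in $U_{l_i}$. As $\mathcal B$ is countable, we may thin once more and assume that these members do not depend on $\xi$: there are $O_i\in\mathcal B$ with $a_i^\xi\in O_i$ for all $\xi$ and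
$$O_i\times O_j\subseteq U_{l_i}\quad\text{whenever } i\ne j,\ k_i=k_j.\tag{1}$$
So (1) takes care of different indices. What remains is to find $\xi\ne\eta$ with $(a_i^\xi,a_i^\eta)\in U_{l_i}$ for *all* $i$ at once.

**Step 3: put the family into a closed set in one of the models.** The purpose is to make goodness applicable. Let $a^\xi=(a_0^\xi,\dots,a_{n-1}^\xi)$ and $\mathcal A=\{a^\xi:\xi<\omega_1\}\subseteq X^n$. Let $\mathcal A_0$ be a countable dense subset of $\mathcal A$ and $A=\mathrm{cl}_{X^n}(\mathcal A_0)\supseteq\mathcal A$. By the choice of $N_0$ there is $\alpha^*$ with $\mathcal A_0\in N_{\alpha^*}$; this is where $\mathsf{CH}$ is used. Then $A\in N_{\alpha^*}$. The tuples $a^\xi$ have pairwise disjoint ranges and $X\cap N_{\alpha^*}$ is countable. So we can fix $\xi$ such that no $a_i:=a_i^\xi$ is in $N_{\alpha^*}$; then every $a_i$ has rank at least $\alpha^*$. Split $a=a^\xi$ into consecutive blocks $\mathbf a^0,\dots,\mathbf a^M$ of constant ranks $\alpha_0<\dots<\alpha_M$, where $\alpha^*\le\alpha_0$, on index intervals $I_0,\dots,I_M$. If $s<t$, then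
$$\mathbf a^s\in N_{\alpha_s+1}\subseteq N_{\alpha_t}.\tag{2}$$

**Step 4: move the blocks one at a time, highest rank first.** The purpose is to find an open box of tuples all of whose coordinates have the right colors with $a$, and which meets $A$. By downward induction on $t=M+1,M,\dots,0$ we find basic open sets $W_t,\dots,W_M$, with $W_s\subseteq X^{I_s}$, such that

* (i) if $t\le s\le M$, $y\in W_s$ and $i\in I_s$, then $(a_i,y_i)\in U_{l_i}$;
* (ii) there are $y^s\in W_s$ ($t\le s\le M$) with $(\mathbf a^0,\dots,\mathbf a^{t-1},y^t,\dots,y^M)\in A$.

For $t=M+1$, (i) is empty and (ii) says $a\in A$. Suppose $W_{t+1},\dots,W_M$ are given, and let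
$$B=\Big\{y\in X^{I_t}:\exists (y^s)_{s>t}\in\prod_{s>t}W_s\ \ (\mathbf a^0,\dots,\mathbf a^{t-1},y,y^{t+1},\dots,y^M)\in A\Big\}.$$
The parameters of this definition are in $N_{\alpha_t}$: the set $A$ because $\alpha^*\le\alpha_t$, the blocks $\mathbf a^s$ with $s<t$ by (2), and the $W_s$ because they are finite products of members of $\mathcal B\subseteq N_0$. (The blocks of higher rank do not occur: they have been replaced by the boxes $W_s$, which is why we go downward.) So $\mathrm{cl}(B)\in N_{\alpha_t}$, where the closure is taken in $X^{I_t}$. By (ii) for $t+1$, $\mathbf a^t\in B$. The block $\mathbf a^t$ is an injective tuple from $E_{\alpha_t}$ and $i\mapsto\ell(a_i)=l_i$ is good for it by Claim 6.6. So there is $b\in\mathrm{cl}(B)$ with $(a_i,b_i)\in U_{l_i}$ for all $i\in I_t$. As the $U_l$ are open, there is a basic open $W_t\ni b$ in $X^{I_t}$ such that (i) holds for $s=t$. Since $b\in\mathrm{cl}(B)$, $W_t\cap B\ne\emptyset$; any $y^t$ in this intersection, with the corresponding $y^s$ for $s>t$, shows (ii) for $t$.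

**Step 5: find the compatible condition.** The purpose is to come back from $A$ to the family itself. For $t=0$, (ii) says $A\cap\prod_sW_s\ne\emptyset$. As $\prod_sW_s$ is open in $X^n$ and $A$ is the closure of $\mathcal A_0$, there is $\eta$ with $a^\eta\in\mathcal A_0\cap\prod_sW_s$. By (i), $(a_i^\xi,a_i^\eta)\in U_{l_i}$ for all $i<n$. As $U_{l_i}$ is disjoint from $\Delta$ and $n\ge1$, $\eta\ne\xi$. Now $p_\xi\cup p_\eta$ is a function, since the domains meet in $r$ and the two functions agree there. To see that it is in $Q$, we only need to check pairs $x=a_i^\xi$, $y=a_j^\eta$ with equal values, that is, with $k_i=k_j$. If $i=j$, then $\ell(x)=\ell(y)=l_i$ and $(x,y)\in U_{l_i}$, as just shown. If $i\ne j$, then $l_i=l_j$, and $(x,y)\in O_i\times O_j\subseteq U_{l_i}$ by (1). So $p_\xi$ and $p_\eta$ are compatible. $\square$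

## 8. $\mathsf{PFA}$ implies $(\dagger)$

Under $\mathsf{PFA}$ the continuum hypothesis fails, so Proposition 7.1 does not apply directly. We first force $\mathsf{CH}$ without adding reals and then pull the result back.

*Proof of Theorem C.* Let $X\subseteq\mathbb C^2$ and $U_0,\dots,U_{m-1}$ be as in $(\dagger)$. If $X$ is countable, use singletons; let $|X|=\aleph_1$.

**Step 1: a proper poset that adds $g$ and $c$.** Let $P=\mathrm{Add}(\omega_1,1)$, the countable partial functions from $\omega_1$ to $2$. It is $\sigma$-closed, so it adds no new $\omega$-sequences of ground-model elements; in particular it adds no reals and preserves $\omega_1$. It forces $\mathsf{CH}$. Indeed, for every $r\in2^\omega$ it is dense that for some $\xi<\omega_1$ the generic function takes the value $r(n)$ at $\omega\cdot\xi+n$ for all $n$. So the $\aleph_1$ blocks of the generic function list all reals. In $V^P$ the set $X$ still has size $\aleph_1$, and the $U_l$ are the same subsets of $X^2\setminus\Delta$; they are still symmetric, still cover, and are still open, being unions of traces of products of rational boxes. So in $V^P$ Proposition 7.1 applies. Let $\dot Q$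 name the ccc poset it provides, and let $\dot g:X\to\omega$ and $\dot c:\omega\to m$ name the functions. The poset $P*\dot Q$ is a two-step iteration of a $\sigma$-closed and a ccc poset, hence proper.

**Step 2: read off $g$ and $c$ in $V$.** The sets of conditions deciding $\dot g(x)$ (for $x\in X$) and of conditions deciding $\dot c(n)$ (for $n<\omega$) are $\aleph_1$ dense sets. By $\mathsf{PFA}$ there is a filter $G\subseteq P*\dot Q$ meeting all of them. Conditions in $G$ are pairwise compatible, so they decide consistently; let $g,c$ be the functions so decided. Suppose $x\ne y$ and $g(x)=g(y)=n$. Since $G$ is a filter, one condition in $G$ forces $\dot g(x)=\dot g(y)=n$ and $\dot c(n)=c(n)$. Hence it forces $(x,y)\in U_{c(n)}$. This is a statement about objects of $V$, so it is true. $\square$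

**Answer to (b).** $\mathsf{PFA}$ implies $2^{\aleph_0}=\aleph_2$ (Todorčević; Veličković, *Forcing axioms and stationary sets*, Adv. Math. 94 (1992)). By Theorem C and Corollary B, $\mathsf{PFA}$ proves that there is no Wetzel family.

## 9. A finite support iteration for $\mathsf{MA}+2^{\aleph_0}=\aleph_2+(\dagger)$

For the other two theories we want no large cardinals. The point to watch is that Proposition 7.1 needs $\mathsf{CH}$, although the final model violates it. In an iteration of length $\omega_2$ every proper initial stage satisfies $\mathsf{CH}$, and that is enough.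

*Proof of Theorem D.* Start with $V\models$ ZFC $+\,\mathsf{GCH}$, which is consistent relative to ZFC.

**Step 1: the iteration, and $\mathsf{CH}$ at every intermediate stage.** We build a finite support iteration $\langle P_\beta,\dot Q_\beta:\beta<\omega_2\rangle$ of ccc posets, each of size at most $\aleph_1$ and, up to isomorphism, with universe an ordinal $\le\omega_1$. Finite support iterations of ccc posets are ccc, so cardinals are preserved. For $\beta\le\omega_2$ the conditions all of whose nontrivial coordinates are (names for) specific ordinals are dense in $P_\beta$. To see this by induction, let $\gamma$ be the largest element of the support of $p$, extend $p{\restriction}\gamma$ to decide $p(\gamma)$, and then extend further into the dense set for $P_\gamma$. For $\beta<\omega_2$ there are at most $\aleph_1$ finite partial functions from $\beta$ to $\omega_1$. So $P_\beta$ has a dense subset of size at most $\aleph_1$. Counting nice names for reals, which are sequences of countably many countable antichains, we get $V[G_\beta]\models2^{\aleph_0}\le(\aleph_1^{\aleph_0})^V=\aleph_1$. So **$\mathsf{CH}$ holds in every $V[G_\beta]$ with $\beta<\omega_2$.**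

**Step 2: bookkeeping.** The purpose is to treat every possible task at some stage. For $\alpha<\omega_2$ there are at most $(\aleph_1^{\aleph_0})^{\aleph_1}=2^{\aleph_1}=\aleph_2$ nice $P_\alpha$-names for subsets of $\omega_1$. Once $P_\alpha$ is defined, list them as $\langle\dot S_{\alpha,\nu}:\nu<\omega_2\rangle$. Fix a surjection $\beta\mapsto(\alpha,\nu)$ from $\omega_2$ onto $\omega_2\times\omega_2$ with $\alpha\le\beta$. At stage $\beta$ we consider the subset $S$ of $\omega_1$ named by $\dot S_{\alpha,\nu}$. Fix an absolute way of coding, with a tag telling the two kinds apart. Working in $V[G_\beta]$: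

* if $S$ codes a ccc partial order with universe an ordinal $\le\omega_1$, let $Q_\beta$ be this order;
* if $S$ codes an $\aleph_1$-sequence of distinct points $X=\{x_\xi:\xi<\omega_1\}\subseteq\mathbb C^2$ and sets $R_0,\dots,R_{m-1}\subseteq\omega^2$ such that the sets $U_l=\bigcup_{(a,b)\in R_l}(B_a\times B_b)\cap X^2$, with $(B_a)_{a<\omega}$ the rational boxes of $\mathbb C^2$, are symmetric, disjoint from $\Delta$ and cover $X^2\setminus\Delta$, let $Q_\beta$ be the poset of Proposition 7.1, which is available because $\mathsf{CH}$ holds in $V[G_\beta]$;
* otherwise let $Q_\beta$ be trivial.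

Let $G=G_{\omega_2}$. A nice name for a subset of $\omega_1$ uses $\aleph_1$ countable antichains of conditions with finite supports, so it mentions only coordinates below some $\alpha<\omega_2$. Hence every subset of $\omega_1$ in $V[G]$ lies in some $V[G_\alpha]$ with $\alpha<\omega_2$.

**Step 3: $\mathsf{MA}_{\aleph_1}$ in $V[G]$.** This is the argument of Solovay–Tennenbaum. Let $Q\in V[G]$ be ccc of size at most $\aleph_1$, without loss of generality with universe an ordinal $\le\omega_1$, and let $D_\xi$ ($\xi<\omega_1$) be dense in $Q$. By Step 2 there is $\alpha<\omega_2$ with $Q,\langle D_\xi:\xi<\omega_1\rangle\in V[G_\alpha]$. Some $\beta\ge\alpha$ handles a $P_\alpha$-name for a code of $Q$. An uncountable antichain of $Q$ in $V[G_\beta]$ would remain one in $V[G]$, since $\omega_1$ is preserved; so $Q$ is ccc in $V[G_\beta]$. Hence $Q_\beta=Q$, and $V[G_{\beta+1}]$ contains a filter generic over $V[G_\beta]$, which meets every $D_\xi$.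

For an arbitrary ccc $Q\in V[G]$ with dense sets $D_\xi$ ($\xi<\omega_1$), close off to obtain a nonempty $Q'\subseteq Q$ of size at most $\aleph_1$ such that any two members of $Q'$ compatible in $Q$ have a common extension in $Q'$, and for every $p\in Q'$ and every $\xi$ there is $q\le p$ with $q\in Q'\cap D_\xi$. Then members of $Q'$ incompatible in $Q'$ are incompatible in $Q$, so $Q'$ is ccc. The sets $D_\xi\cap Q'$ are dense in $Q'$. A filter on $Q'$ meeting them generates, by upward closure, a filter on $Q$ meeting all $D_\xi$.

**Step 4: the continuum.** By Step 1 for $\beta=\omega_2$, $P_{\omega_2}$ has a dense subset of size at most $\aleph_2$. So $2^{\aleph_0}\le(\aleph_2^{\aleph_0})^V=\aleph_2$ in $V[G]$, by $\mathsf{GCH}$ in $V$. Conversely, $\mathsf{MA}_{\aleph_1}$ for the poset of finite partial functions from $\omega$ to $2$ produces, for any $\aleph_1$ reals, a real different from all of them. So $2^{\aleph_0}\ge\aleph_2$. Hence $V[G]\models\mathsf{MA}+2^{\aleph_0}=\aleph_2$.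

**Step 5: $(\dagger)$ in $V[G]$.** Let $X,(U_l)_l$ be an instance in $V[G]$. If $X$ is countable, use singletons. If $|X|=\aleph_1$, list $X$ injectively in type $\omega_1$. Each $U_l$ is open in $X^2$, so it has the form $\bigcup_{(a,b)\in R_l}(B_a\times B_b)\cap X^2$ with $R_l\subseteq\omega^2$. The instance is coded by a subset of $\omega_1$, which lies in some $V[G_\alpha]$ and is handled at some stage $\beta\ge\alpha$. That the $U_l$ are symmetric, disjoint from $\Delta$ and cover is a statement about the points of $X$ and the sets $R_l$, hence true already in $V[G_\beta]$. So the second clause applies, and $V[G_{\beta+1}]$ contains $g,c$ as in $(\dagger)$. These still work in $V[G]$. $\square$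

**Answer to (a) and (c).** By Corollary B, in the model of Theorem D there is no Wetzel family, although $\mathsf{MA}+2^{\aleph_0}=\aleph_2$, and hence $\mathsf{MA}+\neg\mathsf{CH}$, holds. Only Con(ZFC) was assumed.

## 10. Sharpness of Theorem A, $\mathsf{BPFA}$, and other classes of functions

**How badly Wetzel families fail.** Under $(\dagger)+2^{\aleph_0}=\aleph_2$, Theorem A says that every family of $2^{\aleph_0}$ entire functions takes $2^{\aleph_0}$ values at all but countably many points. Without assuming $2^{\aleph_0}=\aleph_2$: under $(\dagger)$, any Wetzel family $\mathcal F$ satisfies $|\mathcal F(z)|\ge\aleph_2$ for all but countably many $z$, provided $|\mathcal F|=2^{\aleph_0}>\aleph_1$. As a Wetzel family has size $2^{\aleph_0}$ and $|\mathcal F(z)|<|\mathcal F|$, under $(\dagger)$ and $\neg\mathsf{CH}$ one can exist only if $2^{\aleph_0}\ge\aleph_3$.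

**Sharpness, in ZFC.** "Countable" in Theorem A cannot be improved: for every countable $Z_0\subseteq\mathbb C$ there is $\mathcal F$ with $|\mathcal F|=2^{\aleph_0}$ and $\mathcal F(z)\subseteq\mathbb Q(i)$ for $z\in Z_0$. This is Lemma 3.2 with $D_n=\mathbb Q(i)$ (if $Z_0$ is finite, add auxiliary points). Nor can one lower the cardinals by one, replacing "$|\mathcal F|>\aleph_1$" by "$|\mathcal F|>\aleph_0$" and "at most $\aleph_1$ values" by "at most $\aleph_0$ values": Proposition 3.3 gives, for every $Z$ of size $\aleph_1$, a family of size $\aleph_1$ with countably many values at each point of $Z$.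

**$\mathsf{BPFA}$ suffices: it implies that there is no Wetzel family.** For an instance of $(\dagger)$ with $|X|=\aleph_1$, the existence of $g,c$ is a $\Sigma_1$ statement over $H(\omega_2)$ with a parameter coding $X,(U_l)_l$. It is forced by the proper poset $P*\dot Q$ of Section 8. By Bagaria's theorem (*Bounded forcing axioms as principles of generic absoluteness*, Arch. Math. Logic 39 (2000)), $\mathsf{BPFA}$ is equivalent to $H(\omega_2)\prec_{\Sigma_1}V^P$ for all proper $P$. So $g,c$ exist, and $(\dagger)$ holds. Moreover $\mathsf{BPFA}$ implies $2^{\aleph_0}=\aleph_2$ (Moore, *Set mapping reflection*, J. Math. Log. 5 (2005)). Apply Corollary B.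

**Other classes.** The proof of Theorem A used only differentiability and the fact that a function is determined by its derivatives at one point.

**Proposition 10.1.** Assume $(\dagger)$. Let $X\subseteq\mathbb C^2$ with $|X|\le\aleph_1$. Let $\mathcal H$ be either the set of holomorphic functions on a connected open $\Omega\subseteq\mathbb C$, or a class of $C^\infty$ functions $I\to\mathbb C$ on an interval $I$ in which functions with the same derivatives of all orders at one point coincide (e.g. a quasianalytic Denjoy–Carleman class). Then at most $\aleph_1$ functions $f\in\mathcal H$ have uncountably many points of their graph in $X$.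

*Proof.* The function $\sigma$ of Lemma 5.1 was defined from $X$ alone, and Step 2 of its proof used only that $g$ is differentiable on its domain; so the lemma holds for differentiable $g$ on $\Omega$ or $I$. Put $X_0=X$ and define $\sigma_j,X_{j+1}$ as before. For $f\in\mathcal H$ with $Z_f=\{z:(z,f(z))\in X\}$ uncountable, the recursion gives countable $M_0\subseteq M_1\subseteq\dots\subseteq Z_f$ with $M_0=\emptyset$; it applies Lemma 5.1 to $f^{(j)}$, which is differentiable. Choose $z_f\in Z_f\setminus\bigcup_jM_j$. Then $(z_f,f(z_f))\in X$ determines all derivatives of $f$ at $z_f$, hence $f$ (on $\Omega$ by the identity theorem, on $I$ by hypothesis). So $f\mapsto(z_f,f(z_f))$ is an injection into $X$ from the set of those $f\in\mathcal H$ for which $Z_f$ is uncountable. $\square$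

The models without Wetzel families given here all have $2^{\aleph_0}=\aleph_2$, which is what (a), (b) and (c) require. No claim is made about which values $2^{\aleph_0}\ge\aleph_3$ are consistent with $\mathsf{MA}$ and the non-existence of Wetzel families.
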